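# Irregular points of singular-hyperbolic attractors in dimension three

## 1. Full entropy and dimension three

**Theorem A.** Let $M$ be a three-dimensional Riemannian manifold, let $D\subset M$ be a compact region, and let $X$ be a $C^1$ vector field on $M$ that defines a singular-hyperbolic attractor in $D$, with flow $f=(f^t)$. Then the irregular set $I(f)$ satisfies
$$h_B(I(f))=h_{top}(f)>0\qquad\text{and}\qquad \dim_H I(f)=3 .$$

The theorem answers a question attached to the paper of Pablo G. Barrientos, Yushi Nakano, Artem Raibekas and Mario Roldan, "Topological entropy and Hausdorff dimension of irregular sets for non-hyperbolic dynamical systems", arXiv:2103.11262 (2021): is there a $C^1$-open and dense set $\mathcal U$ of the space of smooth three-dimensional vector fields defining a singular-hyperbolic attractor in $D$, such that for every field in $\mathcal U$ the irregular set has full topological entropy and full Hausdorff dimension? By Theorem A the answer is yes, and $\mathcal U$ can be the whole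 space. The same construction yields the following complements, which the question does not need.

**Theorem B.** Let $X$ be as in Theorem A, with attractor $\Lambda$.

1. $h_B(I(f)\cap\Lambda)=h_{top}(f)$.
2. If $\mu$ is $f$-ergodic with $h_\mu:=h_\mu(f^1)>0$, if $\lambda(\mu)=\int\log J_1\,d\mu$, and if $O\subset D$ is open with $\mu(O)>0$, then $h_B(I(f)\cap O)\ge h_\mu$ and $\dim_H(I(f)\cap O)\ge 2+h_\mu/\lambda(\mu)$.
3. There is a residual set of $\phi\in C(D,\mathbb R)$ for which already the set of points whose $\phi$-time averages diverge has entropy $h_{top}(f)$ and Hausdorff dimension $3$.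

Here $J_t$ is the area expansion defined in (1) below. We now unpack the words.

**Definition (singular-hyperbolic attractor).** The field $X$ defines a singular-hyperbolic attractor in $D$ if $\overline{f^t(D)}\subset\operatorname{int}D$ for all $t>0$ and the maximal invariant set $\Lambda=\bigcap_{t\ge0}f^t(D)$ is transitive, has only hyperbolic singularities, and carries a continuous $Df^t$-invariant dominated splitting $T_\Lambda M=E^s\oplus E^{cu}$ with $\dim E^s=1$, $\dim E^{cu}=2$, where $E^s$ is uniformly contracting and $E^{cu}$ contains the flow direction and is uniformly volume expanding.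

In formulas: there are $C\ge1$, $\kappa>0$ such that for $x\in\Lambda$ and $t\ge0$
$$\|Df^t|E^s_x\|\,\|Df^{-t}|E^{cu}_{f^tx}\|\le Ce^{-\kappa t},\qquad J_t(x):=|\det(Df^t|E^{cu}_x)|\ge C^{-1}e^{\kappa t},\qquad X(x)\in E^{cu}_x. \tag{1}$$
The proof uses only (1) and the trapping property; neither transitivity nor hyperbolicity of the singularities enters.

The local example to keep in mind is the linear saddle $\dot x_i=\lambda_ix_i$ on $\mathbb R^3$ with $\lambda_2<\lambda_3<0<\lambda_1$ and $\lambda_1+\lambda_3>0$. With $E^s=\mathbb Re_2$ and $E^{cu}=\mathrm{span}(e_1,e_3)$, the first product in (1) is $e^{(\lambda_2-\lambda_3)t}$ and $J_t=e^{(\lambda_1+\lambda_3)t}$. So $E^{cu}$ expands area although it contains the contracted direction $e_3$.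

**Definition (irregular set).** For continuous $\phi:D\to\mathbb R$ let $I_\phi$ be the set of $x\in D$ for which $\lim_{t\to\infty}\frac1t\int_0^t\phi(f^s(x))\,ds$ does not exist. Then $I(f)=\bigcup_\phi I_\phi$.

Changing a finite initial piece of an orbit does not change whether the averages converge. So $f^t(I_\phi)\subset I_\phi$ for $t\ge 0$, and a point that flows forward into $I_\phi$ lies in $I_\phi$.

**Definition (Bowen entropy).** Put $B_t(x,\epsilon)=\{y\in D:d(f^sx,f^sy)<\epsilon,\ 0\le s\le t\}$. For $Z\subset D$ and $s\ge0$ let $m_{s,\epsilon}(Z)$ be the limit as $T\to\infty$ of the infimum of $\sum_ie^{-st_i}$ over countable covers of $Z$ by balls $B_{t_i}(x_i,\epsilon)$ with $x_i\in D$, $t_i\ge T$. Let $h(Z,\epsilon)=\inf\{s:m_{s,\epsilon}(Z)=0\}$ and $h_B(Z)=\lim_{\epsilon\to0}h(Z,\epsilon)=\sup_\epsilon h(Z,\epsilon)$.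

This is monotone in $Z$. By uniform continuity of $(s,x)\mapsto f^sx$ on $[0,1]\times D$, flow balls and Bowen balls of $f^1$ can be compared, up to changing $\epsilon$ and $t$ by at most a bounded amount, so $h_B$ is also the Bowen entropy for $f^1$. Since $D$ is compact, $h_B(D)=h_{top}(f)=h_{top}(f^\tau)/\tau$ for $\tau>0$. To bound $h_B(Z)$ from below one puts a probability measure $\nu$ on $Z$ with $\nu(B_t(x,\epsilon))\le C'e^{-s't}$ for all $x,t$ at one fixed scale $\epsilon$. Then every cover has $\sum e^{-s't_i}\ge 1/C'$, so $h_B(Z)\ge s'$. Similarly, a probability $\nu$ on a compact $S\subset\mathbb R$ with $\nu(\text{interval of length }\varrho)\le C'\varrho^s$ forces $\dim_HS\ge s$. For example, the natural measure on the middle-thirds Cantor set gives this with $s=\log2/\log3$.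

Some elementary facts about $D$ are used freely. For $T\ge t\ge0$ we have $f^T(D)=f^t(f^{T-t}D)\subset f^t(D)$, so $\Lambda$ is a decreasing intersection of nonempty compact sets, is nonempty, compact and invariant, and lies in $\operatorname{int}D$. For $\tau>0$ every $f^\tau$-invariant probability $\mu$ on $D$ is supported on $\Lambda$, because $\mu(f^{n\tau}(D))=1$ for all $n$.

For comparison, the cited paper gives the following for a geometric Lorenz field $V$ (the standard Guckenheimer–Williams model) with eigenvalues $\lambda_2<\lambda_3<0<\lambda_1$: full entropy and dimension for $f_V$; full entropy for every $W$ that is $C^1$-close to $V$; and full dimension for such $W$ if moreover $-\frac{\lambda_2}{\lambda_1}>-\frac{\lambda_3}{\lambda_1}+2$. Theorem A shows that this last inequality is unnecessary for every $W$ near $V$ that defines a singular-hyperbolic attractor.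

We fix two objects for the whole lecture. Let $\beta_0\in(0,1]$ be the sine of a positive lower bound for the angle between $E^s$ and $E^{cu}$ over $\Lambda$. Fix $a>0$ with $Ce^{-\kappa a}\le\beta_0/8$ and put $g=f^a$.

## 2. A piecewise linear model: a Cantor set times a segment

Let $N\ge3$ and let $F(u,s)=(Nu\bmod1,\ \frac{s+\lfloor Nu\rfloor}{2N})$ on $[0,1)\times[0,1]$. The base-$N$ digits $\omega_0\omega_1\dots$ of $u$ shift under $F$. Fix $\delta\in(0,\frac14)$ and let $Y$ be the set of digit sequences such that, for every $k\ge1$, the digits in positions $4^k\le i<4^k+\lfloor\delta4^k\rfloor$ are all $0$ if $k$ is even and all $1$ if $k$ is odd. The other positions are free.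

Every $(u,s)$ with digits in $Y$ has divergent averages for $\phi(u,s)=u$. Indeed, in a forced block of length $l$ with digit $j$, the $u$-coordinate $i$ steps after the block has begun agrees with $u_j=j/(N-1)$ in its first $l-i$ digits, hence is within $N^{-(l-i)}$ of $u_j$. So the sum of $\phi$ over the block is $lu_j+O(1)$, and the averages over the blocks tend to $0$ for even $k$ and to $\frac1{N-1}$ for odd $k$. Each block occupies a fixed proportion, about $\delta/(1+\delta)$, of the time elapsed at its end. So if the averages from time $0$ converged, the block averages would converge to the same number, a contradiction.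

The set is large. Among the first $m$ positions at most $\delta\sum_{4^k\le m}4^k\le\frac43\delta m\le2\delta m$ are forced. Give the free digits the uniform product measure $\nu$. An $N$-adic interval of level $m$ has mass at most $N^{-(1-2\delta)m}$, and an interval of length $\varrho<N^{-m}$ meets at most two of them. So the set $S$ of $u$ with digits in $Y$ has $\dim_HS\ge1-2\delta$. No condition was put on $s$, so the irregular set contains $S\times[0,1]$, of dimension at least $2-2\delta$. Let $\delta\to0$. A suspension flow would add one more dimension.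

If only $N'<N$ branches were available, the same count would give $1+(1-2\delta)\frac{\log N'}{\log N}$. So we need a horseshoe whose number of branches is, on the exponential scale, almost its expansion rate. Section 4 supplies measures that produce such horseshoes.

## 3. The linear saddle: where sections, expansion and holonomy fail

The sensible plan for the flow is: take cross-sections of a fixed size, study the return map, quotient by stable leaves to get an expanding interval map, build $S$ there, and pull back. We test it on the linear saddle of Section 1.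

First, sections of fixed size fail. At $x=(\varepsilon,0,\varepsilon)$ the plane $x+X(x)^\perp$ contains the points $z=x+\tau(-\lambda_3,0,\lambda_1)$, and
$$\tfrac1\varepsilon\,X(z)\cdot X(x)=\lambda_1^2z_1+\lambda_3^2z_3=\varepsilon(\lambda_1^2+\lambda_3^2)+\tau\lambda_1\lambda_3(\lambda_3-\lambda_1).$$
As $\lambda_1\lambda_3(\lambda_3-\lambda_1)>0$, this vanishes at some $\tau$ with $|\tau|$ comparable to $\varepsilon$. There the field is tangent to the section. So a normal section at $x$ cannot be longer than a constant times $|X(x)|$. This suggests using $|X(x)|$ as the unit of length at $x$, and in that unit Section 6 finds flow boxes of uniform size.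

Second, normal expansion fails at single steps. At $x=(\varepsilon,0,0)$ the direction normal to the flow inside $E^{cu}$ is $e_3$, which is contracted by $e^{\lambda_3t}$, and by $e^{(\lambda_3-\lambda_1)t}$ after the change of unit, since $|X|$ grows by $e^{\lambda_1t}$. So an orbit segment may contract the would-be unstable direction for a long time, although area in $E^{cu}$ grows. Only the average expansion will be positive, and we use orbit segments that end at a well-chosen moment (Section 8).

Third, the pull-back loses dimension. Suppose $S^0$ is a Cantor set on one curve and it is carried along stable leaves to sets $S^b$ on nearby curves. If the map $S^b\to S^0$ is $\alpha$-Hölder, one only gets $\dim S^b\ge\alpha\dim S^0$. We are given no regularity of the stable directions beyond continuity, so nothing provides $\alpha=1$. The way out is not to transport $S^0$ at all. On each horizontal slice we construct $S^b$ afresh, with mass bounds uniform in $b$, and integrate over the slices (Lemma 7).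

## 4. Measures whose entropy nearly equals the volume expansion

**Proposition 1.** $\int\log J_a\,d\mu\ge\kappa a$ for every $g$-invariant probability $\mu$. For every $\zeta>0$ there is a $g$-ergodic $\mu$ on $\Lambda$ with $h_\mu(g)\ge\int\log J_a\,d\mu-2\zeta$.

**Step 1: the lower bound.** This makes all later rates positive. Since $J_{ma}=\prod_{i<m}J_a\circ g^i$, invariance and (1) give $\int\log J_a\,d\mu=\frac1m\int\log J_{ma}\,d\mu\ge\kappa a-\frac{\log C}m$ for all $m$.

**Step 2: cones near $\Lambda$.** This step makes the area growth visible on an open set, where volume can be used. The projection onto $E^{cu}$ along $E^s$ is a continuous section of $\mathrm{End}(TM)$ over $\Lambda$. Extend it continuously (Tietze). Near $\Lambda$ it has one eigenvalue near $0$ and two near $1$, and the spectral subspaces extend $E^s\oplus E^{cu}$ continuously (not invariantly) to a compact neighbourhood $\mathcal V_0\subset D$ of $\Lambda$. Write $\xi=\xi^s+\xi^c$, $C_\alpha(x)=\{|\xi^s|\le\alpha|\xi^c|\}$ and $J(x)=|\det(Dg|E^{cu}_x)|$,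 which extends $J_a|_\Lambda$. On $\Lambda$, for $\xi\in C_\alpha(x)$,
$$|Dg\,\xi^s|\le\alpha\|Dg|E^s_x\||\xi^c|\le\alpha\|Dg|E^s_x\|\|Dg^{-1}|E^{cu}_{gx}\||Dg\,\xi^c|\le\tfrac\alpha8|Dg\,\xi^c|,$$
so $Dg\,C_\alpha(x)\subset C_{\alpha/8}(gx)$. Planes in $C_\alpha(x)$ tend to $E^{cu}_x$ uniformly as $\alpha\to0$. So by continuity and compactness we can choose successively $\alpha\in(0,1)$, a compact neighbourhood $\mathcal V_1\subset\mathcal V_0$ of $\Lambda$ with $g(\mathcal V_1)\subset\mathcal V_0$, and $\beta'>0$ such that for $x\in\mathcal V_1$ and every linear $A:T_xM\to T_{gx}M$ with $\|A-Dg(x)\|\le\beta'$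
$$A\,C_\alpha(x)\subset C_\alpha(gx),\qquad\big|\log|\det A|_P|-\log J(x)\big|\le\zeta\quad\text{for all planes }P\subset C_\alpha(x).\tag{2}$$
Choose $t_*$ with $D':=f^{t_*}(D)\subset\mathcal V_1$; this is possible because the compact sets $f^t(D)$ decrease to $\Lambda$. Then $D'$ is compact, $g(D')\subset D'$, and $\mathrm{vol}(D')>0$ since $D$ has interior. Choose $\epsilon>0$, below the injectivity radius on $D'$, such that for $x\in D'$ the map $g_x=\exp_{gx}^{-1}\circ g\circ\exp_x$ is a diffeomorphism onto its image on the $\epsilon$-ball, with $\|Dg_x(\xi)-Dg(x)\|\le\beta'$ there.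

**Step 3: volume of Bowen balls.** We claim that for $x\in D'$ the set $V_n(x)=\{y\in D':d(g^ix,g^iy)<\epsilon,\ 0\le i<n\}$ satisfies, with $C'$ independent of $x$ and $n$,
$$\mathrm{vol}(V_n(x))\le C'e^{\zeta n}\prod_{i<n}J(g^ix)^{-1}.\tag{3}$$
Put $x_i=g^ix$. For $b\in E^s_x$ let $S_0=(b+E^{cu}_x)\cap\exp_x^{-1}V_n(x)$ and $S_i=g_{x_{i-1}}(S_{i-1})$. For $i\le n-1$ the set $S_i$ lies in the $\epsilon$-ball of $T_{x_i}M$. For $\xi,\xi'$ in that ball, $g_{x_i}(\xi)-g_{x_i}(\xi')=A(\xi-\xi')$, where $A$ is the average of $Dg_{x_i}$ over the segment, so $\|A-Dg(x_i)\|\le\beta'$. Differences of points of $S_0$ lie in $E^{cu}_x\subset C_\alpha(x)$. By (2) and induction, differences of points of $S_i$ lie in $C_\alpha(x_i)$, and the images of the plane $E^{cu}_x$ under the derivatives also lie in $C_\alpha(x_i)$. Hence the projection of $S_{n-1}$ to $E^{cu}_{x_{n-1}}$ along $E^s$ is injective with uniformly Lipschitz inverse, and its image lies in a ball of bounded radius. So $\mathrm{area}(S_{n-1})\le C''$. By the area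 formula and the second part of (2), $\mathrm{area}(S_{n-1})\ge e^{-\zeta n}\prod_{i<n-1}J(x_i)\,\mathrm{area}(S_0)$. Since $J$ is bounded, this bounds $\mathrm{area}(S_0)$ by a constant times $e^{\zeta n}\prod_{i<n}J(x_i)^{-1}$. Now integrate over $b$, which ranges over a bounded segment, by Fubini.

**Step 4: from volume to pressure to a measure.** A maximal set $E_n\subset D'$ of points at mutual $d_n$-distance $\ge\epsilon$, where $d_n(y,z)=\max_{i<n}d(g^iy,g^iz)$, satisfies $D'\subset\bigcup_{x\in E_n}V_n(x)$. By (3), $\sum_{x\in E_n}e^{-S_n\log J(x)}\ge C'^{-1}e^{-\zeta n}\mathrm{vol}(D')$, where $S_n$ denotes Birkhoff sums. So the topological pressure satisfies $P(g|_{D'},-\log J)\ge-\zeta$. By the variational principle for pressure (Walters, *An Introduction to Ergodic Theory*, Thm 9.10) some invariant $\mu$ has $h_\mu(g)-\int\log J\,d\mu\ge-2\zeta$. By affinity of entropy under ergodic decomposition (Thm 8.4 there) we may take $\mu$ ergodic. It lives on $\Lambda$, where $J=J_a$. $\square$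

## 5. The Poincaré flow rescaled by the speed

Let $\Lambda^*=\Lambda\setminus\mathrm{Sing}(X)$. For $x\in\Lambda^*$ let $N_x=X(x)^\perp$, let $P_x$ be the orthogonal projection onto $N_x$, and put
$$\psi_t(x)=P_{f^tx}Df^t|_{N_x},\qquad\psi^*_t(x)=\tfrac{|X(x)|}{|X(f^tx)|}\,\psi_t(x).$$
Since $Df^tX(x)=X(f^tx)$, we have $\psi_tP_x=P_{f^tx}Df^t$. Hence the lines $N^u_x=E^{cu}_x\cap N_x$ and $N^s_x=P_x(E^s_x)$ are $\psi_t$-invariant. (For the saddle at $(\varepsilon,0,0)$: $N^u=\mathbb Re_3$, $N^s=\mathbb Re_2$, $\psi_t^*=\mathrm{diag}(e^{(\lambda_3-\lambda_1)t},e^{(\lambda_2-\lambda_1)t})$ on them.)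

**Step 1: angles.** We need $N^s$ and $N^u$ uniformly transverse. For a unit $e\in E^s_x$ the vector $P_xe-e$ is a multiple of $X(x)$, so lies in $E^{cu}_x$, and
$$1\ge|P_xe|\ge\mathrm{dist}(P_xe,E^{cu}_x)=\mathrm{dist}(e,E^{cu}_x)\ge\beta_0.$$
Thus the sine of the angle between $N^s_x$ and $N^u_x$ is at least $\beta_0$, and $\|\psi_t|N^s_x\|=|P_{f^tx}Df^te|/|P_xe|\le\beta_0^{-1}\|Df^t|E^s_x\|$.

**Step 2: the two rates.** We compute how $\psi^*_t$ acts on the two lines. Take a unit $v\in N^u_x$. The unit square spanned by $v$ and $X(x)/|X(x)|$ in $E^{cu}_x$ is mapped to a parallelogram of area $|\psi_tv|\,|X(f^tx)|/|X(x)|$. So $\|\psi_t|N^u_x\|=J_t(x)|X(x)|/|X(f^tx)|$. Let $m(\cdot)$ be the minimal norm. Then $m(Df^t|E^{cu}_x)\le|X(f^tx)|/|X(x)|\le\|Df^t|E^{cu}_x\|$, and $J_t=\|Df^t|E^{cu}\|\,m(Df^t|E^{cu})$ in dimension two. Hence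
$$\|\psi^*_t|N^s_x\|\le\frac{\|Df^t|E^s_x\|}{\beta_0\,m(Df^t|E^{cu}_x)},\qquad\frac{\|\psi^*_t|N^s_x\|}{\|\psi^*_t|N^u_x\|}\le\frac{\|Df^t|E^s_x\|\,\|Df^t|E^{cu}_x\|}{\beta_0J_t(x)}=\frac{\|Df^t|E^s_x\|}{\beta_0\,m(Df^t|E^{cu}_x)},$$
and by (1) both are at most $\beta_0^{-1}Ce^{-\kappa t}$. Put $\mathcal A_x=\|\psi^*_a|N^u_x\|$ and $\mathcal B_x=\|\psi^*_a|N^s_x\|$. The choice of $a$ gives, for some $K\ge1$,
$$\mathcal B_x\le\tfrac18\min(1,\mathcal A_x),\qquad\mathcal A_x=J_a(x)\frac{|X(x)|^2}{|X(gx)|^2}\in[K^{-1},K],\tag{4}$$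
and $\mathcal A$ is continuous on $\Lambda^*$. In the rescaled picture domination has become strong contraction of $N^s$ at every step. The factor $|X(x)|^2/|X(gx)|^2$ will disappear on average.

## 6. Flow boxes of uniform size

For $x\in\Lambda^*$ let $L_x:\mathbb R^2\to N_x$ be linear, sending $(1,0)$ and $(0,1)$ to unit vectors of $N^u_x$ and $N^s_x$. The signs are arbitrary, except that near one point $p$, fixed later, they are chosen so that $L_x$ is continuous in $x\in\Lambda$. No constant depends on the signs. On $\mathbb R^2\ni v=(v_u,v_s)$ we use the max norm, and $B(r)=[-r,r]^2$. Then $\|L_x\|\le2$ and, by Step 1 above, $\|L_x^{-1}\|\le\beta_0^{-1}$. Let $\mathsf v=\max(1,\max_D|X|)$ and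
$$E_x(\xi)=\exp_x(|X(x)|\xi),\qquad\Phi_x(v)=E_x(L_xv),\qquad d(\Phi_x(v),x)\le2\mathsf v|v|.$$

**Lemma 2.** There are $\rho>0$, $K_1\ge1$ and, for $x\in\Lambda^*$, $C^1$ maps $G_x:B(\rho)\to\mathbb R^2$, $\theta_x:B(\rho)\to\mathbb R$ with $G_x(0)=0$, $\theta_x(0)=0$, $\mathrm{Lip}\,\theta_x\le K_1$, $|\theta_x|\le a/4$ and
$$f^{a+\theta_x(v)}(\Phi_x(v))=\Phi_{gx}(G_x(v)).\tag{5}$$
Moreover $DG_x(0)=\mathrm{diag}(\pm\mathcal A_x,\pm\mathcal B_x)$, and $\{DG_x\}_{x\in\Lambda^*}$ is uniformly equicontinuous.

**Step 1: the rescaled field.** We check that in the unit $|X(x)|$ the field looks the same, up to uniform bounds, at every $x\in\Lambda^*$. Let $\exp_x$ be a diffeomorphism on balls of radius $\iota$ for all $x\in\Lambda$. The field $Y_x=\exp_x^*X$ is $C^1$ on the $\iota$-ball, and $DY_x(\eta)$ is jointly continuous in $(x,\eta)$, so (after decreasing $\iota$) bounded and uniformly continuous. The field $\tilde X_x:=E_x^*X$ is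
$$\tilde X_x(\xi)=|X(x)|^{-1}Y_x(|X(x)|\xi),\qquad|\xi|\le\iota/\mathsf v.$$
So $|\tilde X_x(0)|=1$, $\tilde X_x(0)\perp N_x$, and $D\tilde X_x(\xi)=DY_x(|X(x)|\xi)$. The factor $|X(x)|^{-1}$ has cancelled in the derivative, and $D\tilde X_x$ is bounded and equicontinuous uniformly in $x\in\Lambda^*$.

**Step 2: uniform flow boxes.** This produces a projection along the flow to $N_x$, of uniform size. Let $\varphi^t_x$ be the flow of $\tilde X_x$ and $\Psi_x(v,t)=\varphi^t_x(v)$ for $v\in N_x$; this is defined for $|v|,|t|$ below a uniform constant. Its derivatives are uniformly equicontinuous: for $\partial_t\Psi_x=\tilde X_x(\Psi_x)$ this is clear, and for $D_v\Psi_x$ it follows from the variational equation $\dot Z=D\tilde X_x(\varphi_x^tv)Z$ and Gronwall's inequality. Also $D\Psi_x(0,0):(v,t)\mapsto v+t\tilde X_x(0)$ is an isometry. By the inverse function theorem with uniform constants there are $\rho_3,\rho_4>0$, independent of $x$, such that $\Psi_x$ is a diffeomorphism from $\{|v|,|t|<\rho_3\}$ onto a set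 containing the $\rho_4$-ball. Its inverse, written $(\mathrm{pr}_x,-\hat\theta_x)$, has uniformly bounded and equicontinuous derivatives. So
$$\varphi_x^{\hat\theta_x(\xi)}(\xi)=\mathrm{pr}_x(\xi)\in N_x,\qquad D\mathrm{pr}_x(0)=P_x.$$

**Step 3: the maps.** We compose flow and projection. The map $F_x=E_{gx}^{-1}f^aE_x$ is $\xi\mapsto|X(gx)|^{-1}(\exp_{gx}^{-1}f^a\exp_x)(|X(x)|\xi)$. As $|X(x)|/|X(gx)|$ is bounded, $F_x$ is defined with values in the $\rho_4$-ball on a ball of uniform radius, and its derivative $\frac{|X(x)|}{|X(gx)|}D(\exp_{gx}^{-1}f^a\exp_x)(|X(x)|\xi)$ is uniformly bounded and equicontinuous. Put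
$$G_x=L_{gx}^{-1}\,\mathrm{pr}_{gx}F_xL_x,\qquad\theta_x=\hat\theta_{gx}F_xL_x.$$
$E_{gx}$ conjugates $\varphi^t_{gx}$ to $f^t$ without time change, so $f^{a+\theta_x(v)}\Phi_x(v)=E_{gx}\varphi_{gx}^{\theta_x(v)}(F_xL_xv)=E_{gx}\mathrm{pr}_{gx}(F_xL_xv)=\Phi_{gx}(G_xv)$. Further $DG_x(0)=L_{gx}^{-1}\psi^*_a(x)L_x$, which is diagonal with entries $\pm\mathcal A_x,\pm\mathcal B_x$ since $\psi_a^*$ preserves the two line fields. Finally shrink $\rho$ so that $K_1\rho\le a/4$. $\square$

Returns near $p$ arrive in the chart of $g^nx$, not of $p$. The next lemma changes charts.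

**Lemma 3.** After decreasing $\rho$ (uniformly), the following holds for every $p\in\Lambda^*$, with $L_x$ continuous near $p$.

(i) For every $\eta'>0$ there is a neighbourhood $U$ of $p$ such that for $x\in U\cap\Lambda$ there are $q(x)\in\mathbb R^2$ with $|q(x)|\le\eta'$ and $C^1$ maps $\Theta_x:B(\rho)\to\mathbb R^2$, $\vartheta_x:B(\rho)\to\mathbb R$ with $\Theta_x(0)=0$, $\|D\Theta_x-\mathrm{Id}\|\le\eta'$, $|\vartheta_x|\le\eta'$, $\mathrm{Lip}\,\vartheta_x\le\eta'$ and
$$f^{\vartheta_x(v)}(\Phi_p(q(x)+v))=\Phi_x(\Theta_x(v)).\tag{6}$$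
(ii) With $t_{\rm b}:=\rho_3$: $f^t(\Phi_p(B(\rho)))\cap\Phi_p(B(\rho))=\emptyset$ for $0<|t|<t_{\rm b}$, and $\Phi_p$ is injective on $B(\rho)$.

**Step 1: part (ii).** If $2\rho<\rho_3$, then $f^t\Phi_p(v)=E_p\Psi_p(L_pv,t)$ and $\Phi_p(v')=E_p\Psi_p(L_pv',0)$, and $E_p\circ\Psi_p$ is injective on $\{|v|,|t|<\rho_3\}$.

**Step 2: convergence of charts as $x\to p$.** Identify $T_xM$ with $T_pM$ by parallel transport along the short geodesic. The map $\kappa_x=E_x^{-1}E_p:\xi\mapsto|X(x)|^{-1}(\exp_x^{-1}\exp_p)(|X(p)|\xi)$ is defined on a ball of uniform radius for $x$ close to $p$ and tends to the identity in $C^1$, since $\exp_x^{-1}\exp_p\to\mathrm{id}$ in $C^1$ and $|X(x)|\to|X(p)|>0$. By joint continuity of $Y_x,DY_x$, $\tilde X_x\to\tilde X_p$ in $C^1$ on a ball of uniform radius, and $L_x\to L_p$. So $(v,t)\mapsto\Psi_x(L_xv,t)$ converges in $C^1$ to $(v,t)\mapsto\Psi_p(L_pv,t)$, and passing to inverses, $L_x^{-1}\mathrm{pr}_x\to L_p^{-1}\mathrm{pr}_p$ and $\hat\theta_x\to\hat\theta_p$ in $C^1$ on a ball of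 uniform radius.

**Step 3: part (i).** Put
$$q(x)=L_p^{-1}\mathrm{pr}_p(E_p^{-1}x),\quad\Theta_x(v)=L_x^{-1}\mathrm{pr}_x\kappa_x(L_p(q(x)+v)),\quad\vartheta_x(v)=\hat\theta_x\kappa_x(L_p(q(x)+v)).$$
For $\rho$ small (uniformly) these are defined on $B(\rho)$. As $x\to p$, $q(x)\to0$, and in $C^1$ on $B(\rho)$ we have $\Theta_x\to L_p^{-1}\mathrm{pr}_pL_p=\mathrm{Id}$ and $\vartheta_x\to\hat\theta_p\circ L_p=0$, because $\Psi_p(w,0)=w$ for $w\in N_p$. Formula (6) holds since $\Phi_p(q(x)+v)=E_x(\kappa_x(L_p(q(x)+v)))$. For $\Theta_x(0)=0$: with $s=\hat\theta_p(E_p^{-1}x)\to0$ we have $L_pq(x)=\varphi_p^s(E_p^{-1}x)$, so $\Phi_p(q(x))=f^s(x)$ and $\kappa_x(L_pq(x))=\varphi_x^s(0)=\Psi_x(0,s)$, whose $\mathrm{pr}_x$ is $0$. $\square$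

## 7. Strings of nearly linear maps that end at a hyperbolic time

Let $C^u=\{|w_s|\le|w_u|\}$. A u-curve over an interval $I$ is the graph $\{(u,\chi(u)):u\in I\}$ of a $1$-Lipschitz function $\chi$; for instance a horizontal segment. Fix $c>0$, $0<\varepsilon_0\le\min(c,\log2)$ and $\eta>0$ with $\eta\le\frac1{16K}$ and $\eta\le(1-e^{-\varepsilon_0})/K$. Let $r_1>0$ and $r_2=r_1/8$.

**Definition (string).** A string is a sequence of $C^1$ maps $G_k:B(r_1)\to\mathbb R^2$, $0\le k<n$, with $G_k(0)=0$, $\|DG_k(v)-\mathrm{diag}(\pm A_k,\pm B_k)\|\le\eta$ on $B(r_1)$, $A_k\in[K^{-1},K]$, $0\le B_k\le\frac18\min(1,A_k)$, and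
$$\prod_{i=k}^{n-1}A_i\ge e^{2c(n-k)}\qquad(0\le k<n).\tag{7}$$

Condition (7) looks backwards from time $n$. Single $A_i$ may be below $1$, but every final segment expands. If $\log A_i$ alternates between $-1$ and $3$ and $2c=\frac12$, then (7) holds when the last value is $3$ (final sums $3,2,5,4,\dots$), and fails when the last value is $-1$. In the linear case $G_k=\mathrm{diag}(2,\frac18)$, $n\ge2$, a horizontal segment at height $b$ contains the piece $|u|\le2^{-n}r_1/2$, which is mapped onto a segment over $[-\frac{r_1}2,\frac{r_1}2]$ at height $8^{-n}b$. Lemma 4 says that this picture persists, with all orbit points summably close to $0$.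

For $y,z\in B(r_1)$ we have $G_ky-G_kz=(\mathrm{diag}(\pm A_k,\pm B_k)+\Delta)(y-z)$ with $\|\Delta\|\le\eta$. Since $\eta\le\frac1{16}\min(1,A_k)$,
$$B_k+\eta\le\tfrac3{16}\min(1,A_k),\quad B_k+2\eta\le\tfrac14\min(1,A_k),\quad A_k-\eta\ge\tfrac{15}{16}A_k ,$$
and $e^{-\varepsilon_0}A_k\le A_k-\eta$, $A_k+\eta\le(2-e^{-\varepsilon_0})A_k\le e^{\varepsilon_0}A_k$. Two facts follow.

**(S1)** If $y-z\in C^u$, then $w=G_ky-G_kz$ satisfies $|w_s|\le\frac14|w_u|$ and $e^{-\varepsilon_0}A_k|y-z|\le|w|\le e^{\varepsilon_0}A_k|y-z|$. Indeed with $|y-z|=|(y-z)_u|=:l$ we have $(A_k-\eta)l\le|w_u|\le(A_k+\eta)l$ and $|w_s|\le(B_k+\eta)l$, and $\frac3{16}\big/\frac{15}{16}\le\frac14$.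

**(S2)** If $G_ky-G_kz\notin C^u$, then $y-z\notin C^u$ and $|G_ky-G_kz|\le\frac14|y-z|$. The first claim is (S1); the second holds because then the norm of $G_ky-G_kz$ is its $s$-component, at most $(B_k+\eta)|y-z|$.

**Lemma 4.** Let $e^{cn}\ge8$ and let $\gamma_0$ be a u-curve over $[-r_2,r_2]$, the graph of $\chi_0$, with $\sigma_0:=|\chi_0(0)|\le r_2/2$. There is a compact subcurve $\gamma'\subset\gamma_0$ such that, writing $y_k=G_{k-1}\cdots G_0(y)$, we have $y_k\in B(r_1)$ for $y\in\gamma'$, $0\le k\le n$, and $\{y_n:y\in\gamma'\}$ is the graph over $[-\frac{r_1}2,\frac{r_1}2]$ of a $\frac14$-Lipschitz $\chi_n$ with $|\chi_n(0)|\le4^{-n}\sigma_0$. For $y,z\in\gamma'$: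

1. $|y_k-z_k|\le e^{-c(n-k)}|y_n-z_n|$;
2. $|y_n-z_n|\le e^{\varepsilon_0n}\prod_{i<n}A_i\,|y_0-z_0|$;
3. $|y_k|\le2\cdot4^{-k}\sigma_0+e^{-c(n-k)}r_1$, and $\sum_{k=0}^n|y_k|\le C_1r_1$ with $C_1=1+\frac1{1-e^{-c}}$.

**Step 1: pushing the curve forward.** We follow the curve and show that it stays long enough around $u=0$. Let $\gamma_{k+1}=G_k(\gamma_k)\cap\{|u|\le r_1\}$. Inductively $\gamma_k\subset B(r_1)$ is a u-curve ($\frac14$-Lipschitz if $k\ge1$), the graph of $\chi_k$ over an interval around $0$. Let $\rho_k>0$ be the distance from $0$ to the nearer endpoint, $\sigma_k=|\chi_k(0)|$, $d_k=\rho_k-\sigma_k$. We claim $d_k>0$ always. At $k=0$ the curve lies in $B(r_1)$, as $|\chi_0|\le\frac{r_2}2+r_2$, and $d_0\ge r_2/2=r_1/16$.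

Given $\gamma_k$, (S1) shows that $u\mapsto(G_k(u,\chi_k(u)))_u$ is injective and continuous, so strictly monotone, and $G_k(\gamma_k)$ is a $\frac14$-Lipschitz graph over an interval. As $G_k(0)=0$, the point $G_k(0,\chi_k(0))$ has $u$-coordinate at most $\eta\sigma_k$ and $s$-coordinate at most $(B_k+\eta)\sigma_k$ in absolute value. Points of $\gamma_k$ at $u$-distance $\rho_k$ on either side of it go to $u$-distance at least $(A_k-\eta)\rho_k$ on either side. So the interval contains $[-R,R]$ with $R=(A_k-\eta)\rho_k-\eta\sigma_k$, provided $R>0$. Since $A_k-\eta\ge\frac{A_k}4+\eta$,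
$$R-\tfrac{A_k}4\sigma_k\ge(A_k-\eta)(\rho_k-\sigma_k)\ge e^{-\varepsilon_0}A_kd_k>0.$$
So $R>0$ and $\rho_{k+1}\ge\min(r_1,R)$. Moving from $G_k(0,\chi_k(0))$ to $u=0$ with slope at most $\frac14$ gives $\sigma_{k+1}\le(B_k+2\eta)\sigma_k\le\frac14\min(1,A_k)\sigma_k$. Since $r_1-\sigma_{k+1}\ge\frac{r_1}2$,
$$d_{k+1}\ge\min\big(\tfrac{r_1}2,\ e^{-\varepsilon_0}A_kd_k\big)>0.\tag{8}$$
Also $|\chi_{k+1}|\le\sigma_{k+1}+\frac{r_1}4\le r_1$, so $\gamma_{k+1}\subset B(r_1)$.

**Step 2: length at time $n$.** Here (7) is used. Since $\varepsilon_0\le c$, $\prod_{i=k}^{n-1}e^{-\varepsilon_0}A_i\ge e^{c(n-k)}\ge1$ for every $k$. Iterating (8), each term $\frac{r_1}2$ created at an intermediate time is multiplied by such a product, so $d_n\ge\min(\frac{r_1}2,e^{cn}\frac{r_1}{16})=\frac{r_1}2$ and $\rho_n\ge\frac{r_1}2$. Let $\gamma'$ be the preimage in $\gamma_0$ of the part of $\gamma_n$ over $[-\frac{r_1}2,\frac{r_1}2]$. All differences along $\gamma'$ lie in $C^u$ at all times, so (1) and (2) follow from (S1) and the product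 bound. Also $\sigma_n\le4^{-n}\sigma_0$.

**Step 3: closeness to the zero orbit.** We prove (3), by locating the point that lands at $u=0$. Let $\hat y\in\gamma'$ with $\hat y_n=(0,\chi_n(0))$ and $e_k=|\hat y_k-(0,\chi_k(0))|$. Both $G_k(0,\chi_k(0))$ and $(0,\chi_{k+1}(0))$ lie on the u-curve $G_k(\gamma_k)$, at distance at most $\eta\sigma_k$. By (S1), $e^{-\varepsilon_0}A_ke_k\le e_{k+1}+\eta\sigma_k$, and $e_n=0$. Using $\sigma_j\le\sigma_k\prod_{k\le i<j}\frac{A_i}4$, $\eta K\le\frac1{16}$ and $e^{\varepsilon_0}\le2$,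
$$e_k\le\sum_{j=k}^{n-1}\frac{\eta\sigma_j}{\prod_{i=k}^je^{-\varepsilon_0}A_i}\le\eta Ke^{\varepsilon_0}\sigma_k\sum_{i\ge0}\Big(\frac{e^{\varepsilon_0}}4\Big)^i\le\tfrac14\sigma_k.$$
Hence $|\hat y_k|\le2\sigma_k\le2\cdot4^{-k}\sigma_0$, and by (1) $|y_k-\hat y_k|\le e^{-c(n-k)}\frac{r_1}2$. The sum of the bounds is at most $\frac83\cdot\frac{r_1}{16}+\frac{r_1}{1-e^{-c}}\le C_1r_1$. $\square$

## 8. A horseshoe with about $e^{nh}$ branches

Let $\mu$ be $g$-ergodic with $h:=h_\mu(g)>0$.

**Step 1: average expansion.** We show that the rescaled normal expansion has the same average as the area expansion. First, $\mu(\mathrm{Sing})=0$: otherwise $\mu(\mathrm{Sing})=1$ by ergodicity, $g=\mathrm{id}$ $\mu$-a.e. and $h=0$. The function $\log|X\circ g|-\log|X|$ is bounded on $\Lambda^*$. Its $n$-th Birkhoff average $\frac1n(\log|X\circ g^n|-\log|X|)$ tends to $0$ in probability, because $\log|X|$ is finite a.e. So its integral is $0$ by Birkhoff's theorem. By (4) and Proposition 1,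
$$\lambda_a:=\int\log\mathcal A\,d\mu=\int\log J_a\,d\mu\ge\kappa a>0.\tag{9}$$
Put $c=\lambda_a/4$. Fix $\varepsilon_1\in(0,h)$, $0<\varepsilon_0\le\min(c,\log2,\varepsilon_1)$, and $\eta$ as in Section 7.

**Step 2: the separation scale.** We choose $\epsilon$ before the chart size, so that distinct branches can be told apart. Let $B^g_n(x,\epsilon)=\{y\in\Lambda:d(g^ix,g^iy)<\epsilon,\ 0\le i<n\}$ and $h(x,\epsilon)=\liminf_n-\frac1n\log\mu(B^g_n(x,\epsilon))$. From $B^g_n(x,\epsilon)\subset g^{-1}B^g_{n-1}(gx,\epsilon)$ we get $h(x,\epsilon)\ge h(gx,\epsilon)$, so by ergodicity $h(\cdot,\epsilon)$ is a.e. a constant $h_\epsilon$. By the Brin–Katok theorem ($\lim_{\epsilon\to0}h(x,\epsilon)=h_\mu(g)$ for a.e. $x$, $\mu$ ergodic), $h_\epsilon\uparrow h$ as $\epsilon\downarrow0$. Fix $\epsilon$ with $h_\epsilon>h-\varepsilon_1$.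

**Step 3: the chart size.** We collect the smallness conditions. Let $K_2=2K_1+2K+1$, $C_2=\mathsf v(K_2C_1+2)+4\mathsf v+1$, $C_3=K_2/(1-e^{-c})$. Choose $r_1\le\min(1,a/8)$ with $4Kr_1\le\rho$, with $\|DG_x(v)-DG_x(0)\|\le\eta/4$ on $B(2r_1)$ for all $x\in\Lambda^*$ (equicontinuity in Lemma 2), with $2C_2r_1\le\epsilon/2$, $\mathsf vC_3r_1\le\epsilon/4$, $(K_2C_1+2)r_1\le1$, and with the closed $4\mathsf vr_1$-neighbourhood of $\Lambda$ contained in $D$. Put $r_2=r_1/8$, $r=r_1/4$.

**Step 4: hyperbolic times.** We find many points at which (7) holds looking backwards. Let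
$$H=\Big\{y\in\Lambda^*:\ \prod_{i=1}^k\mathcal A_{g^{-i}y}\ge e^{2ck}\ \ \forall k\ge1\Big\}.$$
Apply the maximal ergodic theorem to $g^{-1}$ and $\psi(y)=2c-\log\mathcal A_{g^{-1}y}$: the integral of $\psi$ over the set where some Birkhoff sum is positive is $\ge0$. Off $H$ some Birkhoff sum $2ck-\log\prod_{i=1}^k\mathcal A_{g^{-i}y}$ is positive. So $\mu(H)=0$ would give $2c-\lambda_a\ge0$, but $2c=\lambda_a/2$. Hence $\mu(H)>0$. Choose $p\in\Lambda^*$ with $\mu(H\cap U')>0$ for every neighbourhood $U'$ of $p$. Let $U\subset B(p,r_1)$ be a neighbourhood of $p$ from Lemma 3(i), with $\eta'$ so small that for $x\in U\cap\Lambda$ we have $|q(x)|\le r_1/64$ and, on $B(4Kr_1)$, $\|D\Theta_x-\mathrm{Id}\|\le\frac\eta{8K}$, $|\vartheta_x|\le r_1$, $\mathrm{Lip}\,\vartheta_x\le1$. Since $\Theta_x(0)=0$ and $\Theta_x-\mathrm{Id}$ is a contraction with small constant, $\Theta_x$ is injective on $B(4Kr_1)$, its image contains $B(2Kr_1)$, and $\|D\Theta_x^{-1}-\mathrm{Id}\|\le\frac\eta{4K}$ on $B(2Kr_1)$. Let $W=H\cap U$,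 so $\mu(W)>0$.

**Step 5: selection of orbit segments.** We pick many separated segments from $W$ to $W$. Since $\frac1n\sum_{i<n}\mu(W\cap g^{-i}W)\to\mu(W)^2$, there are infinitely many $n$ with $\mu(W\cap g^{-n}W)\ge\mu(W)^2/2$. Let $\delta_0=\mu(W)^2/4$. By Birkhoff's theorem and Step 2 there is $n_0$ such that the set of $x$ with $\mu(B^g_n(x,\epsilon))\le e^{-n(h-\varepsilon_1)}$ and $\prod_{i<n}\mathcal A_{g^ix}\le e^{n(\lambda_a+\varepsilon_1)}$ for all $n\ge n_0$ has measure greater than $1-\delta_0$. For infinitely many $n$, its intersection with $W\cap g^{-n}W$ has measure at least $\delta_0$. A maximal subset $x^1,\dots,x^N$ of points at mutual distance $\max_{k<n}d(g^k\cdot,g^k\cdot)\ge\epsilon$ has balls $B^g_n(x^i,\epsilon)$ covering the intersection. So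
$$N\ge\delta_0e^{n(h-\varepsilon_1)},\qquad\max_{0\le k<n}d(g^kx^i,g^kx^j)\ge\epsilon\quad(i\ne j).\tag{10}$$
Fix such an $n$, as large as desired; in particular $n\ge2$, $na\ge2$, $e^{cn}\ge8$, $N\ge2$ and $N>\frac{na+1}{t_{\rm b}}+1$. Note that $\delta_0$ does not depend on $n$.

**Step 6: the return maps $R_j$.** Each segment becomes a string that starts and ends in the chart $\Phi_p$. For $x=x^j$, $x_k=g^kx$, let $G_k=G_{x_k}$ for $0<k<n-1$, $G_0=G_{x_0}\circ\Theta_{x_0}$ and $G_{n-1}=\Theta_{x_n}^{-1}\circ G_{x_{n-1}}$. On $B(r_1)$ we have $\Theta_{x_0}(B(r_1))\subset B(2r_1)$ and $|G_{x_{n-1}}|\le(K+\eta)r_1\le2Kr_1$, so the compositions are defined. Splitting off one factor at a time,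
$$\|DG_0-DG_{x_0}(0)\|\le\tfrac\eta4\cdot2+K\tfrac\eta{8K}\le\eta,\qquad\|DG_{n-1}-DG_{x_{n-1}}(0)\|\le\tfrac\eta{4K}\cdot2K+\tfrac\eta4\le\eta.$$
With $A_k=\mathcal A_{x_k}$, $B_k=\mathcal B_{x_k}$, (4) gives the bounds on $A_k,B_k$, and (7) holds because $x_n\in H$. So this is a string.

By (5) and (6) the travel time of step $k$ is $a+\theta_k$, where $\theta_k=\theta_{x_k}$ for $0<k<n-1$, $\theta_0=\vartheta_{x_0}+\theta_{x_0}\circ\Theta_{x_0}$ and $\theta_{n-1}=\theta_{x_{n-1}}-\vartheta_{x_n}\circ G_{n-1}$. Hence $\mathrm{Lip}\,\theta_0\le1+2K_1$, $\mathrm{Lip}\,\theta_{n-1}\le K_1+K+1$, and $\mathrm{Lip}\,\theta_k\le K_2$ for all $k$. Moreover $\theta_k(0)=0$ for $0<k<n-1$, $|\theta_0(0)|,|\theta_{n-1}(0)|\le r_1$, and $a+\theta_k\ge a-\frac a4-\frac a8>0$. For $v$ in the compact set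
$$\mathrm{Dom}_j=\{v:\ y_0=v-q(x_0),\ y_{k+1}=G_k(y_k),\ y_k\in B(r_1)\ \forall\,0\le k\le n\}\subset B(2r_1)$$
put
$$R_jv=q(x_n)+y_n,\quad\tau_j(v)=na+\sum_{k<n}\theta_k(y_k),\quad\text{so that}\quad f^{\tau_j(v)}\Phi_p(v)=\Phi_p(R_jv).\tag{11}$$
All points $\Phi_p(v)$ and $\Phi_{x_k}(y_k)$ lie in $D$, by the last condition on $r_1$.

**Step 7: curves.** We show that every $R_j$ stretches every nearly horizontal curve fully across. Let $\mathcal C$ be the set of u-curves over $[-r,r]$ with $|\chi(0)|\le r_1/32$, and let $\gamma\in\mathcal C$. Since $|q(x_0)|\le r_1/64$, the curve $\gamma-q(x_0)$ is defined over $[-r_2,r_2]$, and its height at $u=0$ is at most $\frac{r_1}{32}+\frac{r_1}{64}+\frac{r_1}{64}=\frac{r_2}2$. So Lemma 4 applies. The final curve, translated by $q(x_n)$, covers $[-r,r]$, is $\frac14$-Lipschitz, and has height at $0$ at most $4^{-n}\frac{r_2}2+\frac{r_1}{64}+\frac{r_1}{256}\le\frac{r_1}{32}$, as $n\ge2$. Restricting to $[-r,r]$ we get a compact subcurve $\gamma_j\subset\gamma\cap\mathrm{Dom}_j$,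 mapped homeomorphically by $R_j$ onto $T_j\gamma:=R_j(\gamma_j)\in\mathcal C$. By Lemma 4(1),(2) and Step 5, for $v,v'\in\gamma_j$
$$e^{cn}|v-v'|\le|R_jv-R_jv'|\le\mathcal L_n|v-v'|,\qquad\mathcal L_n:=e^{n(\lambda_a+\varepsilon_1+\varepsilon_0)}.\tag{12}$$

**Step 8: shadowing and separation.** We check that points of $\gamma_j$ follow $x^j$, so different $j$ are distinguished. Let $v\in\gamma_j$ and let $t_k=ka+\sum_{i<k}\theta_i(y_i)$ be the time at which $\Phi_p(v)$ reaches $\Phi_{x_k}(y_k)$, $1\le k<n$. By Lemma 4(3), $|t_k-ka|\le2r_1+K_2\sum_i|y_i|\le(K_2C_1+2)r_1$, and likewise $|\tau_j(v)-na|\le(K_2C_1+2)r_1\le1$. The speed on $D$ is at most $\mathsf v$, $d(\Phi_{x_k}(y_k),x_k)\le2\mathsf vr_1$, and $d(\Phi_p(v),x_0)\le4\mathsf vr_1+r_1$. So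
$$d(f^{ka}\Phi_p(v),g^kx^j)\le C_2r_1\qquad(0\le k<n,\ v\in\gamma_j,\ \gamma\in\mathcal C).\tag{13}$$
If $v\in\gamma_i$, $v'\in\gamma'_j$ with $\gamma,\gamma'\in\mathcal C$ and $i\ne j$, then (10), (13) and $2C_2r_1\le\epsilon/2$ give
$$\max_{0\le k<n}d(f^{ka}\Phi_p(v),f^{ka}\Phi_p(v'))\ge\epsilon/2.\tag{14}$$
In particular $\gamma_i\cap\gamma_j=\emptyset$ for $i\ne j$.

**Step 9: coding.** We label points of a curve by sequences of branches. For $\gamma\in\mathcal C$ and a word $w=w_0\dots w_{m-1}$ let $\gamma_w=\{v\in\gamma_{w_0}:R_{w_0}v\in(T_{w_0}\gamma)_{w_1},\dots\}$. These are compact subcurves, nested, and disjoint for different words of equal length; $R_{w_{m-1}}\cdots R_{w_0}$ maps $\gamma_w$ homeomorphically onto an element of $\mathcal C$. By (12), $\gamma_w$ has diameter at most $2re^{-cnm}$ and $u$-length at least $2r\mathcal L_n^{-m}$. So every $\omega\in\{1,\dots,N\}^{\mathbb N_0}$ determines one point $\pi_\gamma(\omega)\in\gamma$, and $\pi_\gamma$ is continuous and injective. For $v=\pi_\gamma(\omega)$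 let $v_m=R_{\omega_{m-1}}\cdots R_{\omega_0}v$ and let $T_m(v)$ be the corresponding time; by Step 8, $m(na-1)\le T_m(v)\le m(na+1)$.

**Step 10: the two-point estimate.** It says that two points with a long common word are close in the middle, whether or not they lie on one u-curve. Suppose two points follow the same word of $l$ symbols through the domains $\mathrm{Dom}$. Index all $ln$ small steps by $k$, with differences $w_k$ of the two orbits in the coordinates $y$; the translations by $q(\cdot)$ do not change differences. Then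
$$|w_k|\le2r_1\max(4^{-k},e^{-c(ln-k)}).\tag{15}$$
Indeed $|w_0|,|w_{ln}|\le2r_1$. If $w_k\in C^u$, then by (S1) $w_j\in C^u$ for $j\ge k$, and by (7) in each block $|w_k|\le e^{-c(ln-k)}|w_{ln}|$. If $w_k\notin C^u$, then by (S2) none of $w_0,\dots,w_k$ is in $C^u$ and $|w_k|\le4^{-k}|w_0|$.

**Step 11: two different periodic orbits.** They will play the role of the two digits in Section 2. Fix $j$, $\gamma\in\mathcal C$ and $v=\pi_\gamma(jjj\dots)$. Apply (15) to $v$ and $R_jv$ and let $l\to\infty$: $|R_j^iv-R_j^{i+1}v|\le2r_14^{-in}$. So $R_j^iv$ converges to some $v_j^*\in\mathrm{Dom}_j$ with $R_jv_j^*=v_j^*$. As $R_j^iv\in(T_j^i\gamma)_j$, the bound $|\tau_j-na|\le1$ and the separation (14) pass to the limit. Hence $\tau_j(v_j^*)\le na+1$, and $v_i^*\ne v_j^*$ for $i\ne j$. By (11) and Lemma 3(ii), $\Phi_p(v_j^*)$ is not a singularity and lies on a periodic orbit $\mathcal O_j$ of minimal period at most $na+1$, of which $\tau_j(v_j^*)$ is a multiple. By Lemma 3(ii) the times at which this orbit meets $\Phi_p(B(2r_1))$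 are at least $t_{\rm b}$ apart. So over one period it meets this set in at most $\frac{na+1}{t_{\rm b}}+1<N$ points. The $N$ points $\Phi_p(v_j^*)$ are distinct, so not all $\mathcal O_j$ coincide. Relabel so that $\mathcal O_1\ne\mathcal O_2$, and let $m_1\ne m_2$ be their invariant probabilities.

## 9. Forced blocks, and Cantor sets on every slice

Fix $\delta\in(0,\frac14)$ and let $Y$ be the compact set of $\omega\in\{1,\dots,N\}^{\mathbb N_0}$ such that for all $k\ge1$: $\omega_i=1$ ($k$ even), $\omega_i=2$ ($k$ odd) for $4^k\le i<4^k+\lfloor\delta4^k\rfloor$. As in Section 2, at most $2\delta m$ of the first $m$ positions are forced.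

**Lemma 5 (irregularity).** Let $\phi\in C(D)$ with $\int\phi\,dm_1\ne\int\phi\,dm_2$. For $\gamma\in\mathcal C$ and $\omega\in Y$, the $\phi$-time average of $z=\Phi_p(\pi_\gamma(\omega))$ does not exist.

**Step 1: averages over forced blocks.** We show that they tend alternately to $\int\phi\,dm_1$ and $\int\phi\,dm_2$. Put $v=\pi_\gamma(\omega)$, $l=\lfloor\delta4^k\rfloor$, and let $T_k<T_k'$ be the times $T_m(v)$ for $m=4^k$ and $m=4^k+l$. Let $j$ be the forced symbol and $u^{(i)}=v_{4^k+i}$. By (15), applied to $u^{(0)}$ and $v_j^*$ over the block, $|u^{(i)}-v_j^*|\le2r_1\max(4^{-in},e^{-c(l-i)n})$. The functions $\tau_j$ and $\mathcal S(u)=\int_0^{\tau_j(u)}\phi(f^s\Phi_p(u))\,ds$ are bounded and uniformly continuous on the compact set $\mathrm{Dom}_j$, and $\mathcal S(v_j^*)=\tau_j(v_j^*)\int\phi\,dm_j$. Given $\xi>0$ there is $i_0$, independent of $k$, such that for $i_0\le i\le l-i_0$ the values $\tau_j(u^{(i)})$, $\mathcal S(u^{(i)})$ are within $\xi$ of their values at $v_j^*$. The at most $2i_0$ other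 indices $i<l$ contribute a bounded amount. Since $T_k'-T_k=\sum_{i<l}\tau_j(u^{(i)})$ and $\int_{T_k}^{T_k'}\phi(f^sz)\,ds=\sum_{i<l}\mathcal S(u^{(i)})$, dividing by $l\to\infty$ and letting $\xi\to0$ gives
$$\frac1{T_k'-T_k}\int_{T_k}^{T_k'}\phi(f^sz)\,ds\longrightarrow\int\phi\,dm_1\ (k\text{ even}),\qquad\int\phi\,dm_2\ (k\text{ odd}).$$

**Step 2: contradiction.** The blocks are long enough to be felt: $(T_k'-T_k)/T_k'\ge\frac{l(na-1)}{(4^k+l)(na+1)}$ is bounded below by a positive constant for large $k$. If $\mathsf A(T):=\frac1T\int_0^T\phi(f^sz)\,ds\to\bar c$, then the average over $[T_k,T_k']$ equals $\mathsf A(T_k')+\frac{T_k}{T_k'-T_k}(\mathsf A(T_k')-\mathsf A(T_k))\to\bar c$. So $\int\phi\,dm_1=\bar c=\int\phi\,dm_2$, a contradiction. $\square$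

Since $m_1\ne m_2$, such $\phi$ exist, and $\Phi_p(\pi_\gamma(Y))\subset I_\phi\subset I(f)$ for each of them. Let $\nu_\gamma$ be the image under $\pi_\gamma$ of the product measure on $Y$, uniform at free positions. For words $w$ of length $m$
$$\nu_\gamma(\gamma_w)\le N^{-(1-2\delta)m}.\tag{16}$$

**Lemma 6 (entropy).** $h_B\big(\Phi_p(\pi_\gamma(Y))\big)\ge s':=(1-2\delta)\dfrac{\log N}{na+1}$ for every $\gamma\in\mathcal C$.

**Step 1: different words separate in real time.** The two orbits have different return times, and we must compare them at the same time. Let $v=\pi_\gamma(\omega)$, $v'=\pi_\gamma(\omega')$ agree in exactly the first $m'$ symbols. By Lemma 4(1) in each block, their difference at small step $k\le m'n$ is at most $2re^{-c(m'n-k)}$, so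
$$|T_{m'}(v)-T_{m'}(v')|\le K_2\frac{2r}{1-e^{-c}}\le C_3r_1.$$
The points $v_{m'},v'_{m'}$ lie on one curve of $\mathcal C$, in subcurves of different symbols. By (14), for some $k<n$ the points $f^{T_{m'}(v)+ka}\Phi_p(v)$ and $f^{T_{m'}(v')+ka}\Phi_p(v')$ are at distance at least $\epsilon/2$. With $t^*=T_{m'}(v)+ka\le(m'+1)(na+1)$ we get $d(f^{t^*}\Phi_p(v),f^{t^*}\Phi_p(v'))\ge\frac\epsilon2-\mathsf vC_3r_1\ge\frac\epsilon4$.

**Step 2: mass of flow balls.** If $t\ge m(na+1)$, all points of $\Phi_p(\pi_\gamma(Y))$ in one ball $B_t(x,\epsilon/8)$ share their first $m$ symbols: otherwise some pair has $m'\le m-1$, hence $t^*\le t$, while any two points of the ball stay closer than $\epsilon/4$ up to time $t$. With $m=\lfloor t/(na+1)\rfloor$ and (16), $(\Phi_p)_*\nu_\gamma(B_t(x,\epsilon/8))\le Ne^{-s't}$. So every countable cover by balls $B_{t_i}(x_i,\epsilon/8)$ has $\sum e^{-s't_i}\ge1/N$, and $h_B\ge s'$. $\square$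

**Lemma 7 (slicing).** Let $s>0$, let $Q\subset\mathbb R^2$ be a rectangle of positive area with coordinates $(b,t)$, and for each $b$ occurring in $Q$ let $\nu^b$ be a probability measure with $\nu^b(S^b)=1$ on a compact set $S^b\subset\mathbb R$, such that $\nu^b(\text{interval of length }\varrho)\le C_*\varrho^s$ for all $\varrho\ge0$, with $C_*$ independent of $b$. Then $\hat A=\{(u,b,t):(b,t)\in Q,\ u\in S^b\}$ has $\dim_H\hat A\ge2+s$.

The proof counts a cover slice by slice. Let $\{U_i\}$ be a countable cover of $\hat A$ by compact sets of diameter $d_i$ (closing a set does not change its diameter), and let $Q_i$ be the projection of $U_i$ to the $(b,t)$-plane, a compact set of area at most $4d_i^2$. For every $(b,t)\in Q$ the slices $\{u:(u,b,t)\in U_i\}$ cover $S^b$, and each lies in an interval of length $d_i$. So $1=\nu^b(S^b)\le C_*\sum_{i:(b,t)\in Q_i}d_i^s$. The right side is a measurable function of $(b,t)$ whatever the dependence of $\nu^b$ on $b$. Integrating over $Q$ gives $\mathrm{area}(Q)\le4C_*\sum_id_i^{s+2}$.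 So the $(s+2)$-dimensional Hausdorff measure of $\hat A$ is positive. $\square$

No comparison between $S^b$ and $S^{b'}$ was needed. This is what replaces the stable holonomy of Section 3.

**Lemma 8 (dimension).** Let $s=(1-2\delta)\log N/\log\mathcal L_n$. There is $C_*$ such that for every $\gamma\in\mathcal C$ the projection $\bar\nu_\gamma$ of $\nu_\gamma$ to the $u$-axis satisfies $\bar\nu_\gamma(\text{interval of length }\varrho)\le C_*\varrho^s$ for all $\varrho\ge0$. Moreover $\dim_HI_\phi\ge2+s$ for every $\phi$ as in Lemma 5; in particular $\dim_HI(f)\ge2+s$.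

**Step 1: the mass bound.** It must be uniform in $\gamma$. Suppose $2r\mathcal L_n^{-m-1}\le\varrho<2r\mathcal L_n^{-m}$ with $m\ge0$. The level-$m$ subcurves $\gamma_w$ project to disjoint compact intervals of length at least $2r\mathcal L_n^{-m}>\varrho$. An interval of length $\varrho$ meets at most two of them, since of three the middle one would be contained in it. By (16) its mass is at most $2N^{-(1-2\delta)m}=2\mathcal L_n^{-ms}\le2(\mathcal L_n\varrho/2r)^s$. For $\varrho\ge2r$ use mass at most $1\le(\varrho/2r)^s$; for $\varrho=0$ let $m\to\infty$.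

**Step 2: slices.** For $|b|\le r_1/32$ the curve $\gamma^b=\{(u,b):|u|\le r\}$ belongs to $\mathcal C$. Let $S^b=\{u:(u,b)\in\pi_{\gamma^b}(Y)\}$, a compact set carrying $\nu^b=\bar\nu_{\gamma^b}$. Choose $t_1>0$ so small that $(u,b,t)\mapsto f^t\Phi_p(u,b)=E_p\Psi_p(L_p(u,b),t)$ is a bi-Lipschitz embedding of $\{|u|\le r,\ |b|\le\frac{r_1}{32},\ 0\le t\le t_1\}$; $t_1<\rho_3$ suffices, since a $C^1$ diffeomorphism of an open set onto its image is bi-Lipschitz on a compact box. By Lemma 5 and forward invariance of $I_\phi$, the image of $\hat A=\{(u,b,t):u\in S^b,\ |b|\le\frac{r_1}{32},\ 0\le t\le t_1\}$ lies in $I_\phi$. Apply Lemma 7. $\square$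

## 10. Proof of Theorem A

**Step 1: one measure.** We pass to the limit in the parameters. Let $\mu$ be $g$-ergodic with $h_\mu(g)>0$. For fixed $\varepsilon_1,\varepsilon_0,\delta$, (10) gives $\log N\ge\log\delta_0+n(h-\varepsilon_1)$ with $\delta_0$ independent of $n$. So, as $n\to\infty$ along admissible values, the lower limits of $s'$ and $s$ are at least $(1-2\delta)\frac{h-\varepsilon_1}a$ and $(1-2\delta)\frac{h-\varepsilon_1}{\lambda_a+\varepsilon_1+\varepsilon_0}$. Now let $\varepsilon_1,\varepsilon_0,\delta\to0$. By Lemmas 5, 6, 8 and (9),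
$$h_B(I(f))\ge\frac{h_\mu(g)}a,\qquad\dim_HI(f)\ge2+\frac{h_\mu(g)}{\int\log J_a\,d\mu}.\tag{17}$$

**Step 2: dimension.** We insert the measures of Section 4. Proposition 1 with $\zeta<\kappa a/2$ gives $\mu$ with $h_\mu(g)\ge\kappa a-2\zeta>0$ and $h_\mu(g)/\int\log J_a\,d\mu\ge1-\frac{2\zeta}{\kappa a}$. Let $\zeta\to0$ in (17): $\dim_HI(f)\ge3$, hence $=3$.

**Step 3: entropy.** Here we use all measures. Step 2 shows $h_{top}(f)>0$. By the variational principle the supremum of $h_\mu(g)/a$ over $g$-ergodic $\mu$ on $D$ (necessarily supported on $\Lambda$) is $h_{top}(g)/a=h_{top}(f)$. So (17) gives $h_B(I(f))\ge h_{top}(f)$, and the reverse inequality is monotonicity. $\square$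

Thus $\mathcal U$ may be taken to be the set of all smooth vector fields defining a singular-hyperbolic attractor in $D$, which is open and dense in itself.

## 11. Irregular points in $\Lambda$, in open sets, and for a generic observable

**Step 1: part 1, a curve inside the attractor.** We find $\gamma\in\mathcal C$ with $\Phi_p(\gamma)\subset\Lambda$. Take a horseshoe as in Section 8 and $\gamma^0\in\mathcal C$. By Arzelà–Ascoli a subsequence $T_1^{m_i}\gamma^0\in\mathcal C$ converges uniformly to some $\gamma\in\mathcal C$. A point of $\Phi_p(T_1^{m_i}\gamma^0)$ lies in $f^T(D)$ for some $T\ge m_i(na-1)$, hence in $f^t(D)$ for every fixed $t$ once $i$ is large. As $f^t(D)$ is closed, $\Phi_p(\gamma)\subset\bigcap_tf^t(D)=\Lambda$. By Lemmas 5 and 6 for this $\gamma$, $h_B(I(f)\cap\Lambda)\ge s'$. Argue as in Section 10, Steps 1 and 3. This proves Theorem B(1).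

**Step 2: part 2, reduction to a $g$-ergodic measure.** The measure $\mu$ is ergodic for the flow, perhaps not for $g$. Let $\nu_x$ be its $g$-ergodic component at $x$, the limit of the measures $\frac1n\sum_{i<n}\delta_{g^ix}$. As $f^t$ commutes with $g$, $\nu_{f^tx}=f^t_*\nu_x$. So $x\mapsto h_{\nu_x}(g)$ is $f$-invariant. So is $x\mapsto\int\log J_a\,d\nu_x$, because $\log J_a\circ f^t-\log J_a=\log J_t\circ g-\log J_t$ (both sides come from $J_{a+t}$), and the right side has $\nu_x$-integral $0$. By $f$-ergodicity both functions are a.e. constant. By affinity and $h_\mu(f^a)=ah_\mu$ the first constant is $ah_\mu$. Since $t\mapsto\int\log J_t\,d\mu$ is additive and continuous, the second is $\int\log J_a\,d\mu=a\lambda(\mu)$. As $\mu(O)=\int\nu_x(O)\,d\mu$, we can choose such a component $\nu$ with $\nu(O)>0$. Carry out Section 8 for $\nu$ instead of $\mu$. Since $\Lambda\subset\operatorname{int}D$, we may replace $O$ by $O\cap\operatorname{int}D$.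

**Step 3: part 2, an initial block from $O$ to the horseshoe.** By ergodicity of $\nu$ there is $y\in O\cap\Lambda^*$ with $g^{n'}y\in W$ for infinitely many $n'$. For such $n'$ with $n'\ge2$, $e^{cn'}\ge8$, the maps $G_k=G_{g^ky}$ ($k<n'-1$) and $G_{n'-1}=\Theta^{-1}_{g^{n'}y}\circ G_{g^{n'-1}y}$ form a string, by the estimates of Section 8, Step 6, and because $g^{n'}y\in H$. For $|b|\le b_0\le r_2/2$ apply Lemma 4 to $\{(u,b):|u|\le r_2\}$ in the chart $\Phi_y$. By the computation of Section 8, Step 7, the final curve, translated by $q(g^{n'}y)$ and restricted to $[-r,r]$, is a curve $\gamma(b)\in\mathcal C$. Let $\gamma'^b$ be the corresponding initial subcurve. By Lemma 4(3) with $k=0$, $\gamma'^b\subset B(2b_0+e^{-cn'}r_1)$. Fixing $n'$ large and then $b_0,t_1>0$ small, we get $f^t\Phi_y(\gamma'^b)\subset O$ for $|b|\le b_0$, $0\le t\le t_1$. As in Section 8, Step 8, the travel time of the initial block differs from $n'a$ by at most $(K_2C_1+2)r_1\le1$.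

**Step 4: part 2, dimension.** We pull the slices back. Pull $\pi_{\gamma(b)}(Y)$ and $\nu_{\gamma(b)}$ back to $\gamma'^b$. The corresponding points in $M$ flow forward to irregular points, so they are irregular, and so are their images under $f^t$, $0\le t\le t_1$. By Lemma 4(2) a piece of $\gamma'^b$ of $u$-length $\varrho$ is mapped to a piece of $\gamma(b)$ of length at most $C'\varrho$, with $C'=e^{\varepsilon_0n'}\prod_{k<n'}\mathcal A_{g^ky}$ independent of $b$. So by Lemma 8, Step 1, the pulled-back measures satisfy the mass bound of Lemma 7 uniformly in $b$. Decreasing $t_1$, $(u,b,t)\mapsto f^t\Phi_y(u,b)$ is bi-Lipschitz on the box in question, and Lemma 7 gives $\dim_H(I(f)\cap O)\ge2+s$.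

**Step 5: part 2, entropy.** Use $b=0$. For two points of $\gamma'^0$ whose codes agree in exactly $m'$ symbols, Lemma 4(1) applies also in the initial block, so the discrepancy of the total times is again at most $K_2\frac{2r}{1-e^{-c}}\le C_3r_1$. Separation by $\epsilon/4$ therefore occurs before time $(m'+1)(na+1)+n'a+1$. As in Lemma 6, with $m=\lfloor(t-n'a-1)/(na+1)\rfloor$ for $t\ge n'a+1$, flow balls $B_t(x,\epsilon/8)$ have mass at most $C''e^{-s't}$, after enlarging $C''$ to cover small $t$. Hence $h_B(I(f)\cap O)\ge s'$. Let $n\to\infty$ and then $\varepsilon_1,\varepsilon_0,\delta\to0$, as in Section 10, Step 1. The limits are $h_\nu(g)/a=h_\mu$ and $2+\frac{h_\nu(g)}{\int\log J_a\,d\nu}=2+h_\mu/\lambda(\mu)$. This proves Theorem B(2).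

**Step 6: part 3, one observable for all horseshoes.** For one horseshoe and one $\delta$, Lemmas 5, 6 and 8 give $h_B(I_\phi)\ge s'$ and $\dim_HI_\phi\ge2+s$ for every single $\phi$ with $\int\phi\,dm_1\ne\int\phi\,dm_2$. The excluded $\phi$ form the kernel of a nonzero continuous linear functional, so the allowed ones form an open dense subset of $C(D,\mathbb R)$. By Section 10 we can choose countably many horseshoes and values of $\delta$ for which the numbers $s'$ have supremum at least $h_{top}(f)$ and the numbers $2+s$ have supremum at least $3$. Any $\phi$ in the countable intersection of the corresponding open dense sets, residual by Baire's theorem, satisfies $h_B(I_\phi)\ge h_{top}(f)$ and $\dim_HI_\phi\ge3$. The opposite inequalities hold by monotonicity and because $\dim M=3$. This proves Theorem B(3). $\square$
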